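\title{Tensoring with finite dimensional modules defines an equivalence relation on simple modules}

\begin{abstract}
Let $\mathfrak g$ be a finite dimensional semisimple complex Lie algebra. For simple $\mathfrak g$-modules $X$ and $Y$, of any dimension, write $X\triangleright Y$ if $Y$ is a quotient of $V\otimes X$ for some finite dimensional module $V$. We prove that this relation is symmetric, and hence an equivalence relation, as conjectured in a paper of Mackaay, Mazorchuk and Miemietz. The proof combines multiplicity estimates for Hilbert polynomials, the finiteness theorem for simple bimodules with locally finite adjoint action, and Goldie's theorem applied to the ring of ad-finite endomorphisms of a simple module.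
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\mathfrak g$ be a finite dimensional semisimple Lie algebra over $\mathbb C$, let $U=U(\mathfrak g)$ be its enveloping algebra, and let $\operatorname{Irr}(\mathfrak g)$ be the set of isomorphism classes of simple $\mathfrak g$-modules; no finiteness or weight condition is imposed on them. Tensor products are over $\mathbb C$, and $x\in\mathfrak g$ acts on $V\otimes N$ by $x(v\otimes n)=xv\otimes n+v\otimes xn$. The letters $V,V'$ always denote finite dimensional $\mathfrak g$-modules. For $X,Y\in\operatorname{Irr}(\mathfrak g)$ we write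
\[
X\triangleright Y\quad\text{if there is a surjection } V\otimes X\twoheadrightarrow Y\text{ for some }V .
\]
Tensoring with a finite dimensional module is a construction that applies to every module, and the relation $\triangleright$ records which simple modules can be reached from $X$ by this construction followed by passage to a quotient. The relation is reflexive (take $V=\mathbb C$) and transitive: surjections $V\otimes X\twoheadrightarrow Y$ and $V'\otimes Y\twoheadrightarrow W$ give $V'\otimes V\otimes X\twoheadrightarrow V'\otimes Y\twoheadrightarrow W$. It is conjectured in \cite{MMM} that $\triangleright$ is an equivalence relation. We prove this.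

\begin{theorem}\label{thm:main}
The relation $\triangleright$ is an equivalence relation on $\operatorname{Irr}(\mathfrak g)$.
\end{theorem}

To see what symmetry asserts, use the adjunction
\begin{equation}\label{eq:adj}
\operatorname{Hom}_U(V\otimes N,N')\cong\operatorname{Hom}_U(N,V^*\otimes N').
\end{equation}
A nonzero map to a simple module is onto, and a nonzero map from a simple module is injective. Hence $X\triangleright Y$ if and only if $X$ embeds in $V^*\otimes Y$ for some $V$. The adjunction thus moves $V$ to the other side, but it turns a quotient into a submodule, and symmetry asks for a quotient again: a simple \emph{submodule} of some $V\otimes Y$ should be a \emph{quotient} of some $V'\otimes Y$.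

Two cases suggest that this is true. If $Y$ is finite dimensional, then $V^*\otimes Y$ is semisimple by Weyl's theorem, and every submodule is a quotient. If $X$ and $Y$ are simple highest weight modules, a duality does the same job. Fix a Cartan subalgebra and an anti-automorphism $\tau$ of $\mathfrak g$ that fixes it pointwise, and for a weight module $N$ with finite dimensional weight spaces let $N^\vee=\bigoplus_\mu N_\mu^*$ with $(x\phi)(n)=\phi(\tau(x)n)$. The functor $N\mapsto N^\vee$ is exact and contravariant, satisfies $(V\otimes N)^\vee\cong V^\vee\otimes N^\vee$, and preserves dimensions of weight spaces, so it fixes finite dimensional modules and simple highest weight modules up to isomorphism. Dualizing $X\hookrightarrow V^*\otimes Y$ gives $V^*\otimes Y\twoheadrightarrow X$.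

For arbitrary simple modules we have neither complete reducibility nor a duality at our disposal, and we do not assume that $V\otimes Y$ has finite length. The proof replaces these tools by the following three steps. Suppose that $X\triangleright Y$ but $Y\not\triangleright X$.
\begin{enumerate}
\item The multiplicity of a Hilbert polynomial serves as a substitute for length. It bounds the number of simple modules with a given central character that can be reached from $X$. A growth estimate also shows that $X\triangleright Y$ excludes $\operatorname{Ann}X\supsetneq\operatorname{Ann}Y$ (Section~\ref{sec:growth}).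
\item Let $H$ be a quotient of some $V\otimes Y'$ with $Y'$ simple, let $\pi\colon H\twoheadrightarrow Y'$ have kernel $T$, and suppose that no $V'\otimes Y'$ has a nonzero map to $T$. Then $T$ is killed by an ideal strictly larger than $\operatorname{Ann}Y'$. This is the heart of the matter and rests on Goldie's theorem (Section~\ref{sec:ring}).
\item After replacing $Y$ by a suitable terminal element of a finite set, a module $H\supset X$ of minimal multiplicity among the quotients of the modules $V\otimes Y$ is in the situation of step 2, with $X\subset T$ and $X\triangleright Y'$. This contradicts step 1 (Section~\ref{sec:proof}).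
\end{enumerate}
Section~\ref{sec:adfinite} translates $\triangleright$ into the language of ad-finite maps, Section~\ref{sec:sl2} shows step 2 by hand for $\mathfrak{sl}_2$, and Section~\ref{sec:facts} lists the standard facts that we use. Section~\ref{sec:cons} gives consequences: a ring-theoretic reformulation, a uniform bound on the number of modules with a given central character in one class, and the extension to reductive Lie algebras.

\section{Ad-finite maps}\label{sec:adfinite}

A map $V\otimes N\to N'$ is a family of linear maps $N\to N'$ indexed by $V$. It is convenient to collect all such families, for all $V$, in one object.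

For $U$-modules $N,N'$ the space $\operatorname{Hom}_{\mathbb C}(N,N')$ is a $U$-bimodule by $(u\alpha u')(n)=u\,\alpha(u'n)$. On any $U$-bimodule, $\mathfrak g$ acts by the \emph{adjoint action} $\operatorname{ad}(x)\alpha=x\alpha-\alpha x$. An element is \emph{ad-finite} if it lies in a finite dimensional ad-stable subspace, and the adjoint action is \emph{locally finite} if all elements are ad-finite. Let
\[
\mathcal L(N,N')=\{\alpha\in\operatorname{Hom}_{\mathbb C}(N,N') : \alpha\text{ is ad-finite}\}.
\]
The $U$-linear maps are the elements killed by $\operatorname{ad}\mathfrak g$, so they belong to $\mathcal L(N,N')$. The rule $\operatorname{ad}(x)(\alpha\beta)=(\operatorname{ad}(x)\alpha)\beta+\alpha(\operatorname{ad}(x)\beta)$ shows that a composition of ad-finite maps is ad-finite. The adjoint action on $U$ itself is locally finite, because it preserves the span $U_n$ of the products of at most $n$ elements of $\mathfrak g$. Hence the image of $U$ in $\operatorname{End}_{\mathbb C}(N)$ lies in $\mathcal L(N,N)$, the space $\mathcal L(N,N)$ is a ring, and $\mathcal L(N,N')$ is a sub-bimodule of $\operatorname{Hom}_{\mathbb C}(N,N')$.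

A linear map $\varphi\colon V\otimes N\to N'$ corresponds to the linear map $v\mapsto\varphi_v=\varphi(v\otimes-)$ from $V$ to $\operatorname{Hom}_{\mathbb C}(N,N')$. The condition $x\varphi(v\otimes n)=\varphi(xv\otimes n)+\varphi(v\otimes xn)$ says $\operatorname{ad}(x)\varphi_v=\varphi_{xv}$. Since $V$ is finite dimensional, we obtain
\begin{equation}\label{eq:L}
\operatorname{Hom}_U(V\otimes N,N')\cong\operatorname{Hom}_{\mathfrak g}(V,\mathcal L(N,N')),
\end{equation}
with the adjoint action on the right. Every nonzero element of $\mathcal L(N,N')$ lies in a finite dimensional ad-stable subspace $V$, whose inclusion corresponds to a nonzero map $V\otimes N\to N'$. So $\mathcal L(N,N')=0$ if and only if every $U$-map $V\otimes N\to N'$ vanishes, and for simple $X,Y$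
\begin{equation}\label{eq:crit}
X\triangleright Y\iff\mathcal L(X,Y)\neq0 .
\end{equation}

\begin{lemma}\label{lem:UF}
If $F$ is an ad-stable subspace of a $U$-bimodule, then $UF=FU=UFU$.
\end{lemma}

\begin{proof}
For $x\in\mathfrak g$ and $\alpha\in F$ we have $x\alpha=\alpha x+\operatorname{ad}(x)\alpha\in FU$. So $xFU\subset FU$, that is, $FU$ is stable under left multiplication by $U$, and $UFU=FU$. Likewise $\alpha x=x\alpha-\operatorname{ad}(x)\alpha\in UF$ gives $UFU=UF$.
\end{proof}

\section{Polynomial modules for $\mathfrak{sl}_2$}\label{sec:sl2}

Let $\mathfrak g=\mathfrak{sl}_2$ with its standard basis $e,h,f$, and let $\partial=d/dt$. For $\lambda\in\mathbb C$ let $P_\lambda=\mathbb C[t]$ with $e=\partial$, $h=-2t\partial+\lambda$, $f=-t^2\partial+\lambda t$, so that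
\[
e\,t^n=n\,t^{n-1},\qquad h\,t^n=(\lambda-2n)\,t^n,\qquad f\,t^n=(\lambda-n)\,t^{n+1}.
\]
This is a module: $e$ and $f$ shift the eigenvalue of $h$ by $2$ and $-2$, and $[e,f]t^n=\bigl((\lambda-n)(n+1)-n(\lambda-n+1)\bigr)t^n=(\lambda-2n)t^n$. A nonzero submodule contains $1$ (apply $e$ repeatedly), and $1$ generates $P_\lambda$ under $f$ when $\lambda\notin\mathbb Z_{\ge0}$. So $P_\lambda$ is simple for $\lambda\notin\mathbb Z_{\ge0}$, and these modules are pairwise non-isomorphic since the eigenvalues of $h$ determine $\lambda$.

\begin{example}[Symmetry realized by unrelated maps]\label{ex:sym}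
Let $\mu=\lambda+1$. Consider the multiplication operators $1,t\colon P_\lambda\to P_\mu$. Since $e,h,f$ on $P_\mu$ exceed the same operators on $P_\lambda$ by $0,1,t$, we find that $\operatorname{ad}(e),\operatorname{ad}(h),\operatorname{ad}(f)$ send
\[
1\ \mapsto\ 0,\ 1,\ t\qquad\text{and}\qquad t\ \mapsto\ [\partial,t]=1,\quad -2t+t=-t,\quad -t^2+t^2=0 .
\]
In the other direction consider $\partial$ and $D=t\partial-\mu$ as maps $P_\mu\to P_\lambda$. Now $e,h,f$ on the target exceed those on the source by $0,-1,-t$, and $\operatorname{ad}(e),\operatorname{ad}(h),\operatorname{ad}(f)$ send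
\[
\partial\ \mapsto\ 0,\quad 2\partial-\partial=\partial,\quad (2t\partial-\mu)-t\partial=D\qquad\text{and}\qquad D\ \mapsto\ \partial,\quad -D,\quad 0,
\]
where the last value follows from $(\operatorname{ad}(f)D)t^n=\bigl((n-\mu)(\mu-1-n)-(\mu-n)(n+1-\mu)\bigr)t^{n+1}=0$. So if $P_\lambda$ and $P_{\lambda+1}$ are both simple, then $P_\lambda\triangleright P_{\lambda+1}$ and $P_{\lambda+1}\triangleright P_\lambda$ by \eqref{eq:crit}. One relation is given by operators of order $0$, the other by operators of order $1$. Note also that $P_{-1}\triangleright P_{-2}\triangleright P_{-3}\triangleright\cdots$, so a simple module can reach infinitely many others.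
\end{example}

\begin{example}[The main mechanism]\label{ex:cartan}
Let $H=P_0$ and $Y=P_{-2}$; think of $H$ as polynomial functions and of $Y$ as polynomial $1$-forms $p\,dt$ on the line. For $x\in\mathfrak g$ let $\iota_x$ be the coefficient of the vector field by which $x$ acts on $H$, so $\iota_e=1$, $\iota_h=-2t$, $\iota_f=-t^2$, and view $\iota_x$ as a multiplication operator $Y\to H$ (contraction of a form with the vector field). Let $\pi=\partial\colon H\to Y$ (the differential). Write $x_H,x_Y$ for the operators by which $x$ acts. Then
\begin{equation}\label{eq:cartan}
x_H=\iota_x\,\pi,\qquad x_Y=\pi\,\iota_x ;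
\end{equation}
the first is the definition of $\iota_x$, and the second reads $\partial=\partial\circ1$, $-2t\partial-2=\partial\circ(-2t)$, $-t^2\partial-2t=\partial\circ(-t^2)$. From \eqref{eq:cartan} we get $\pi x_H=\pi\iota_x\pi=x_Y\pi$, so $\pi$ is $U$-linear; it is onto, and its kernel $T=\mathbb C\cdot1$ is the trivial module. Moreover
\[
\operatorname{ad}(y)\iota_x=\iota_y\partial\iota_x-\iota_x\partial\iota_y=\iota_y\iota_x'-\iota_x\iota_y'=\iota_{[y,x]},
\]
so $x\otimes p\mapsto\iota_xp$ is a $U$-map $\mathfrak g\otimes Y\to H$ by \eqref{eq:L}, and it is onto because $\iota_e=1$. Finally $\mathcal L(Y,T)=0$, since otherwise $Y\triangleright T$ and the infinite dimensional module $Y$ would embed in some $V^*\otimes T$.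

This is the situation of step 2 of the introduction, and \eqref{eq:cartan} shows why its conclusion holds. The operator $x_Y$, which comes from $U$, lifts through $\pi$ to the ad-finite map $\iota_x\colon Y\to H$, and the same lift makes the action of $x$ on $H$ factor through $\pi$. Hence $x$ kills $T=\ker\pi$, although it does not kill $Y$. In general we must show that some nonzero operator on $Y$ coming from $U$ lifts, and that the factorization then follows.

The example also contains a warning. The trivial module $T$ is a submodule of a quotient of $\mathfrak g\otimes Y$, but $Y\not\triangleright T$. So in step 3, the inclusion $X\subset H$ alone proves nothing; the relation $X\triangleright Y'$ has to be used a second time. Here it fails: $T\not\triangleright Y$.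
\end{example}

\section{Standard facts}\label{sec:facts}

We return to a general semisimple $\mathfrak g$. Let $Z$ be the center of $U$. A \emph{character} of $Z$ is an algebra homomorphism $\chi\colon Z\to\mathbb C$, and a module has \emph{central character} $\chi$ if each $z\in Z$ acts on it by the scalar $\chi(z)$. By the Poincar\'e--Birkhoff--Witt theorem the graded algebra of the filtration $(U_n)$ is the symmetric algebra $S(\mathfrak g)$, so $U$ is left and right Noetherian. A ring is \emph{prime} if the product of two nonzero two-sided ideals is nonzero, and \emph{semiprime} if it has no nonzero two-sided ideal of square zero; an ideal $I$ is prime if the quotient by $I$ is a prime ring. An element is \emph{regular} if it is neither a left nor a right zero divisor.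

\begin{itemize}
\item[(F1)] (Quillen, Dixmier) If $X$ is a simple module over a finite dimensional complex Lie algebra, then its only endomorphisms are the scalars. In particular a simple $U$-module $X$ has a central character. Moreover $\operatorname{Ann}X$ is a prime ideal of $U$.

\item[(F2)] (See \cite{KL}.) A \emph{good filtration} of a $U$-module $N$ is an exhaustive increasing sequence of finite dimensional subspaces $N_n$ with $U_mN_n\subset N_{m+n}$ such that $\operatorname{gr}N$ is finitely generated over $S(\mathfrak g)$; it exists if and only if $N$ is finitely generated. For large $n$, $\dim N_n$ is a polynomial in $n$, whose degree for $N\ne0$ is the Gelfand--Kirillov dimension $\operatorname{GKdim}N$. For finitely generated $N$ with $N=0$ or $\operatorname{GKdim}N\le d$, let the \emph{multiplicity} $m_d(N)\in\mathbb Z_{\ge0}$ be $d!$ times the coefficient of $n^d$. It does not depend on the filtration, it is additive on short exact sequences, and it vanishes if and only if $N=0$ or $\operatorname{GKdim}N<d$. Passing to a nonzero submodule or quotient does not increase $\operatorname{GKdim}$. If $(N_n)$ is a good filtration of $N$, then $(V\otimes N_n)$ is a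 good filtration of $V\otimes N$: the term $xv\otimes n$ of $x(v\otimes n)$ does not raise the degree, so $\operatorname{gr}(V\otimes N)=V\otimes\operatorname{gr}N$ with $S(\mathfrak g)$ acting on the second factor only. Hence $V\otimes N$ is finitely generated, $\operatorname{GKdim}(V\otimes N)=\operatorname{GKdim}N$ for $V\ne0$, and $m_d(V\otimes N)=\dim V\cdot m_d(N)$.

\item[(F3)] (Kostant) If $N$ has a central character, then $V\otimes N$ is annihilated by an ideal $I$ of finite codimension in $Z$. Since $Z/I$ is a finite product of local algebras, every quotient $N'$ of $V\otimes N$ is a finite direct sum of its \emph{components} $N'_\chi$, where $N'_\chi$ is killed by a power of $\ker\chi$. A submodule with central character $\chi$ lies in $N'_\chi$, and a simple quotient of $N'_\chi$ has central character $\chi$.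

\item[(F4)] (Harish-Chandra; see \cite[\S5]{BG} and \cite[Kap.~6]{Ja}.) For characters $\chi',\chi$ of $Z$ there are, up to isomorphism, only finitely many simple $U$-bimodules with locally finite adjoint action on which $Z$ acts by $\chi'$ from the left and by $\chi$ from the right.

\item[(F5)] (Goldie) A prime left and right Noetherian ring $B$ is contained in a simple artinian ring $Q$ in which the regular elements of $B$ are invertible and every element has the forms $c^{-1}b$ and $b'c'^{-1}$ with $b,b',c,c'\in B$ and $c,c'$ regular; finitely many elements of $Q$ can be written with a common right denominator. Every right ideal of $Q$ is $\epsilon Q$ for an idempotent $\epsilon$. Every nonzero two-sided ideal of $B$ contains a regular element.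

\item[(F6)] For an algebra $R$ generated by a finite dimensional subspace $E\ni1$, put $\operatorname{GKdim}R=\limsup_n\log\dim E^n/\log n$; this does not depend on $E$, it is finite for $R=U$, and it does not increase on passing to a quotient or a finitely generated subalgebra. Also $\operatorname{GKdim}(\operatorname{End}(V)\otimes R)=\operatorname{GKdim}R$ for $V\neq0$, because $(\operatorname{End}(V)\otimes E)^n=\operatorname{End}(V)\otimes E^n$. If an ideal $J$ of $R$ contains a regular element, then $\operatorname{GKdim}(R/J)+1\le\operatorname{GKdim}R$ \cite[Prop.~3.15]{KL}.
\end{itemize}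

The semisimplicity of $\mathfrak g$ enters through (F3), (F4) and Weyl's theorem. By the latter, a locally finite $\mathfrak g$-module $C$ is a direct sum of simple finite dimensional modules; for simple $V$ we write $[C:V]=\dim\operatorname{Hom}_{\mathfrak g}(V,C)$, and this number is additive on short exact sequences.

\section{Growth estimates and finiteness}\label{sec:growth}

The first lemma makes $m_d$ a usable measure of size on the quotients of $V\otimes X$: it is positive on every nonzero one.

\begin{lemma}\label{lem:gk}
Let $X$ be simple with $\operatorname{GKdim}X=d$. Every nonzero quotient $N$ of a module $V\otimes X$ has $\operatorname{GKdim}N=d$, and so $m_d(N)\ge1$. In particular $X\triangleright Y$ implies $\operatorname{GKdim}X=\operatorname{GKdim}Y$.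
\end{lemma}

\begin{proof}
By \eqref{eq:adj} there is a nonzero, hence injective, map $X\to V^*\otimes N$. By (F2), $d\le\operatorname{GKdim}(V^*\otimes N)=\operatorname{GKdim}N\le\operatorname{GKdim}(V\otimes X)=d$.
\end{proof}

The next lemma supplies the final contradiction.

\begin{lemma}\label{lem:ann}
If $X\triangleright Y$, then $\operatorname{Ann}X\supsetneq\operatorname{Ann}Y$ is impossible.
\end{lemma}

\begin{proof}
Let $V\otimes X\twoheadrightarrow Y$, and identify $U/\operatorname{Ann}X$ with the image of $U$ in $\operatorname{End}_{\mathbb C}(X)$. Each $x\in\mathfrak g$ acts on $V\otimes X$ by $x\otimes1+1\otimes x$, so the image $R$ of $U$ in $\operatorname{End}_{\mathbb C}(V\otimes X)$ is a subalgebra of $\operatorname{End}(V)\otimes(U/\operatorname{Ann}X)$. Whatever kills $V\otimes X$ kills $Y$, so $U/\operatorname{Ann}Y$ is a quotient of $R$. By (F6),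
\[
\operatorname{GKdim}(U/\operatorname{Ann}Y)\le\operatorname{GKdim}R\le\operatorname{GKdim}(U/\operatorname{Ann}X).
\]
If $\operatorname{Ann}X\supsetneq\operatorname{Ann}Y$, then $\operatorname{Ann}X/\operatorname{Ann}Y$ is a nonzero ideal of the prime Noetherian ring $U/\operatorname{Ann}Y$. It contains a regular element by (F5), and (F6) gives $\operatorname{GKdim}(U/\operatorname{Ann}X)<\operatorname{GKdim}(U/\operatorname{Ann}Y)$, a contradiction.
\end{proof}

We now turn to the size of the bimodules $\mathcal L(X,Y)$. Multiplicities bound how often a given $V$ occurs in $\mathcal L(X,Y)$, but infinitely many $V$ may occur. Fact (F4) lets us test with finitely many. For characters $\chi',\chi$ of $Z$, let $M_1,\dots,M_r$ be the simple bimodules of (F4), and choose in each $M_j$ a simple submodule $F_j$ for the adjoint action; it is finite dimensional. We call $F_1,\dots,F_r$ \emph{test modules} for $(\chi',\chi)$.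

\begin{lemma}\label{lem:test}
Let $C\neq0$ be a $U$-bimodule with locally finite adjoint action on which $Z$ acts by $\chi'$ from the left and by $\chi$ from the right. Then $[C:F_j]\ge1$ for some $j$.
\end{lemma}

\begin{proof}
Let $C'\subset C$ be the sub-bimodule generated by a nonzero element. By Zorn's lemma $C'$ has a maximal proper sub-bimodule $C''$. The simple bimodule $C'/C''$ inherits the hypotheses, so it is isomorphic to some $M_j$, and $[C:F_j]\ge[M_j:F_j]\ge1$ by additivity.
\end{proof}

\begin{lemma}\label{lem:fg}
Let $X,Y$ be simple of the same Gelfand--Kirillov dimension $d$. Then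
\[
\dim\operatorname{Hom}_U(V\otimes X,Y)\le\dim V\cdot m_d(X)/m_d(Y)
\]
for all $V$. The bimodule $\mathcal L(X,Y)$ has finite length, and it is finitely generated as a left and as a right $U$-module.
\end{lemma}

\begin{proof}
Let $\varphi_1,\dots,\varphi_k\in\operatorname{Hom}_U(V\otimes X,Y)$ be linearly independent. We claim that $(\varphi_i)\colon V\otimes X\to Y^k$ is onto. Otherwise the cokernel is a nonzero direct sum of copies of $Y$, so some nonzero $U$-map $Y^k\to Y$ kills the image. By (F1) this map is $(y_i)\mapsto\sum a_iy_i$ with scalars $a_i$, not all zero, and then $\sum a_i\varphi_i=0$, a contradiction. By (F2), $k\,m_d(Y)\le\dim V\cdot m_d(X)$.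

Let $C=\mathcal L(X,Y)$. By \eqref{eq:L} and the bound just proved, $[C:V]<\infty$ for every simple $V$. The center acts on $C$ from the left by the central character $\chi'$ of $Y$ and from the right by the central character $\chi$ of $X$. Let $F_1,\dots,F_r$ be test modules for $(\chi',\chi)$. In a strictly increasing chain of sub-bimodules of $C$, Lemma~\ref{lem:test} applies to each successive quotient, so each step contributes at least $1$ to the finite number $\sum_j[C:F_j]$. Thus $C$ has finite length. In particular it is generated as a bimodule by finitely many elements, which lie in a finite dimensional ad-stable subspace $F$, and $C=UFU=UF=FU$ by Lemma~\ref{lem:UF}.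
\end{proof}

By Example~\ref{ex:sym}, a simple module may reach infinitely many simple modules. Fixing the central character restores finiteness.

\begin{lemma}\label{lem:finite}
Let $X$ be simple with central character $\chi$ and $\operatorname{GKdim}X=d$, let $\chi'$ be a character of $Z$, and let $F_1,\dots,F_r$ be test modules for $(\chi',\chi)$.
\begin{enumerate}
\item[(a)] Every simple $W$ with central character $\chi'$ and $X\triangleright W$ is a quotient of $F_j\otimes X$ for some $j$.
\item[(b)] If $W_1,\dots,W_k$ are pairwise non-isomorphic simple quotients of $V\otimes X$, then $k\le\sum_im_d(W_i)\le\dim V\cdot m_d(X)$.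
\end{enumerate}
Hence, up to isomorphism, there are only finitely many simple $W$ with central character $\chi'$ and $X\triangleright W$.
\end{lemma}

\begin{proof}
(a) The bimodule $\mathcal L(X,W)$ is nonzero by \eqref{eq:crit}, so Lemma~\ref{lem:test} gives $j$ with $\operatorname{Hom}_{\mathfrak g}(F_j,\mathcal L(X,W))\ne0$. By \eqref{eq:L} there is a nonzero, hence surjective, map $F_j\otimes X\to W$.

(b) The $W_i$ are pairwise non-isomorphic, so every submodule of $\bigoplus_iW_i$ is the sum of some of the $W_i$. The image of $V\otimes X\to\bigoplus_iW_i$ projects onto each $W_i$, so it is everything. Now use (F2) and $m_d(W_i)\ge1$, which holds by Lemma~\ref{lem:gk}.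
\end{proof}

\section{The ring of ad-finite endomorphisms of a simple module}\label{sec:ring}

Let $Y$ be simple, let $B=\mathcal L(Y,Y)$, and let $A\cong U/\operatorname{Ann}Y$ be the image of $U$ in $B$. The $U$-bimodule structure of $B$ is multiplication by elements of $A$. In Example~\ref{ex:cartan} we found elements of $A$ of the form $\pi\alpha$ with $\alpha\in\mathcal L(Y,H)$. In general the set $L$ of all $\pi\alpha$ is a right ideal of $B$ and is stable under $A$ from the left, but the elements we need must come from $U$, since only those act on $H$. If $A=B$, then $L$ is already an ideal of $A$. We do not assume this, and have to show that $L$ meets $A$. The idea is to find a regular element in $L$ and to use that it satisfies a monic equation over $A$.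

\begin{lemma}\label{lem:goldie}
The ring $B$ is prime and left and right Noetherian. If $L\ne0$ is a right ideal of $B$ with $AL\subset L$, then $L\cap A$ is a nonzero two-sided ideal of $A$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fg}, $B$ is finitely generated as a left and as a right module over the Noetherian ring $A$. So $B$ is a Noetherian $A$-module on both sides, and hence a Noetherian ring on both sides. For a subspace $I\subset B$ let $IY$ be the span of all $\beta(y)$ with $\beta\in I$, $y\in Y$. If $I\neq0$ and $AI\subset I$, then $IY$ is a nonzero submodule of $Y$, so $IY=Y$. For nonzero ideals $I,I'$ of $B$ this gives $II'Y=IY=Y\ne0$, so $B$ is prime. It also gives $LY=Y$. Let $Q$ be the quotient ring of (F5).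

\emph{$L$ contains a regular element.} The right ideal $LQ$ of $Q$ equals $\epsilon Q$ with $\epsilon^2=\epsilon$. Write $1-\epsilon=c_0^{-1}b$ with $b,c_0\in B$ and $c_0$ regular. Each $\ell\in L$ satisfies $\epsilon\ell=\ell$, so $b\ell=c_0(1-\epsilon)\ell=0$. Therefore $bY=bLY=0$. As $b$ is a linear map on $Y$, this means $b=0$, so $\epsilon=1$ and $1\in LQ$. Write $1=\sum_i\ell_ib_ic^{-1}$ with $\ell_i\in L$, $b_i\in B$ and a common regular denominator $c\in B$. Then $c=\sum_i\ell_ib_i\in L$.

\emph{$cB$ meets $A$.} The chain of right $A$-submodules $A\subset A+cA\subset A+cA+c^2A\subset\cdots$ of $B$ becomes stationary, so $c^n=\sum_{i<n}c^ia_i$ for some $n\ge1$ and $a_i\in A$. Not all $a_i$ vanish, because $c^n$ is regular. Let $k$ be minimal with $a_k\ne0$. Cancelling the regular element $c^k$ on the left gives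
\[
a_k=c^{n-k}-\sum_{k<i<n}c^{i-k}a_i\in cB .
\]
Since $cB\subset L$, we have $0\ne a_k\in L\cap A$. Finally, $L\cap A$ is stable under left and right multiplication by $A$.
\end{proof}

The hypothesis $AL\subset L$ was used to get $LY=Y$. Without it $L$ need not contain a regular element: for finite dimensional $Y$ of dimension at least $2$, take a proper nonzero right ideal of $B=\operatorname{End}_{\mathbb C}(Y)$.

\begin{proposition}\label{prop:kernel}
Let $Y$ be simple, let $H$ be a quotient of some $V\otimes Y$, and let $\pi\colon H\twoheadrightarrow Y$ be a surjection with kernel $T$. If $\mathcal L(Y,T)=0$, then there is a two-sided ideal $J\supsetneq\operatorname{Ann}Y$ of $U$ with $JT=0$.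
\end{proposition}

\begin{proof}
The map $\pi_*\colon\mathcal L(Y,H)\to B$, $\alpha\mapsto\pi\alpha$, is left $U$-linear because $\pi$ is $U$-linear, and it is right $B$-linear for composition with elements of $B$. Its kernel consists of the ad-finite maps with image in $T$, so it is $\mathcal L(Y,T)=0$. Let $L$ be the image of $\pi_*$ and $\sigma\colon L\to\mathcal L(Y,H)$ the inverse bijection. Then $L$ is a right ideal of $B$ with $AL\subset L$, and
\begin{equation}\label{eq:sigma}
\pi\,\sigma(\ell)=\ell,\qquad\sigma(\ell b)=\sigma(\ell)\,b,\qquad\sigma(u\ell)=u\,\sigma(\ell)\qquad(\ell\in L,\ b\in B,\ u\in U).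
\end{equation}
If $\varphi\colon V\otimes Y\twoheadrightarrow H$, then $H$ is spanned by the elements $\varphi_v(y)$, and $\varphi_v\in\mathcal L(Y,H)=\sigma(L)$ by \eqref{eq:L}. So $H$ is spanned by the elements $\sigma(\ell)y$ with $\ell\in L$, $y\in Y$. In particular $L\ne0$, and $L\cap A\neq0$ by Lemma~\ref{lem:goldie}. Let $J$ be the preimage of $L\cap A$ in $U$; it is a two-sided ideal and $J\supsetneq\operatorname{Ann}Y$.

Let $u\in J$ have image $a\in L\cap A$. We claim that $u$ acts on $H$ as $\sigma(a)\,\pi$, as in \eqref{eq:cartan}. It suffices to test this on an element $\sigma(\ell)y$. The product $u\ell=a\ell$ can be read in two ways: as $\ell\in L$ multiplied from the left by $u\in U$, and as $a\in L$ multiplied from the right by $\ell\in B$. By \eqref{eq:sigma},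
\[
u\,\sigma(\ell)y=\sigma(u\ell)y=\sigma(a\ell)y=\sigma(a)\,\ell y=\sigma(a)\,\pi\bigl(\sigma(\ell)y\bigr).
\]
This proves the claim, and so $uT=0$.
\end{proof}

\begin{remark}
Both hypotheses are needed. For $H=Y\oplus Y$ and a projection $\pi$ we have $T\cong Y$, so $\mathcal L(Y,T)\neq0$ and no such $J$ exists. For $\mathfrak g=\mathfrak{sl}_2$, $Y=\mathbb C$, $T=P_{-2}$ and $H=Y\oplus T$ we have $\mathcal L(Y,T)=0$, since $\mathbb C\not\triangleright P_{-2}$, but $\mathfrak g\subset\operatorname{Ann}Y$ does not kill $T$; here $H$ is not a quotient of any $V\otimes Y$.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}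

Given $X\triangleright Y$, we embed $X$ in a quotient $H$ of some $V\otimes Y$ that is as small as possible and want to apply Proposition~\ref{prop:kernel} to a simple quotient of $H$. The difficulty is that this quotient $Y'$ need not be $Y$. It satisfies $Y\triangleright Y'$, but the proposition requires $H$ to be a quotient of some $V'\otimes Y'$, and for this we want $Y'\triangleright Y$, an instance of the symmetry to be proved. We first assume this instance, only for modules with one central character, and then obtain it from finiteness.

\begin{proposition}\label{prop:key}
Let $X,Y$ be simple with the same central character $\chi$ and $X\triangleright Y$. Assume that every simple $W$ with central character $\chi$ and $Y\triangleright W$ satisfies $W\triangleright Y$. Then $Y\triangleright X$.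
\end{proposition}

\begin{proof}
Suppose $Y\not\triangleright X$. Let $d=\operatorname{GKdim}X=\operatorname{GKdim}Y$, and let $\mathcal G$ be the class of modules isomorphic to a quotient of $V\otimes Y$ for some $V$. It is closed under quotients and finite direct sums, and $m_d$ is defined on its members and their submodules.

\emph{Choice of $H$ and $Y'$.} Since $X\hookrightarrow V^*\otimes Y$ for some $V$, there are members of $\mathcal G$ that contain a copy of $X$. Choose such an $H\supset X$ with $m_d(H)$ minimal. By (F3) the component $H_\chi$ is a direct summand of $H$, hence a quotient; it lies in $\mathcal G$, contains $X$, and has $m_d(H_\chi)\le m_d(H)$. So we may assume $H=H_\chi$. As $H\ne0$ is finitely generated, it has a simple quotient $\pi\colon H\twoheadrightarrow Y'$, and $Y'$ has central character $\chi$. Then $Y\triangleright Y'$, so $Y'\triangleright Y$ by assumption and $\operatorname{GKdim}Y'=d$ by Lemma~\ref{lem:gk}. We record three consequences.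
\begin{enumerate}
\item[(i)] $\mathcal G$ is also the class of quotients of the modules $V\otimes Y'$. Indeed, $V'\otimes Y'\twoheadrightarrow Y$ gives $V\otimes V'\otimes Y'\twoheadrightarrow V\otimes Y$, and $V''\otimes Y\twoheadrightarrow Y'$ gives $V\otimes V''\otimes Y\twoheadrightarrow V\otimes Y'$.
\item[(ii)] $X\triangleright Y'$, by transitivity.
\item[(iii)] $X\not\cong Y'$, since $Y\triangleright Y'$ and $Y\not\triangleright X$. Hence $\pi|_X=0$, that is, $X\subset T:=\ker\pi$.
\end{enumerate}

\emph{Minimality gives $\mathcal L(Y',T)=0$.} Let $T'\subset T$ be the sum of the images of all $U$-maps $V\otimes Y'\to T$, for all $V$. Since $T$ is Noetherian, $T'$ is the sum of finitely many of these images, so it is a quotient of a finite direct sum of modules $V\otimes Y'$, and $T'\in\mathcal G$ by (i). If $X\subset T'$, then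
\[
m_d(T')\le m_d(T)=m_d(H)-m_d(Y')<m_d(H)
\]
contradicts the choice of $H$. So $X\cap T'=0$, as $X$ is simple, and $X$ embeds in $H/T'\in\mathcal G$. Minimality gives $m_d(H)\le m_d(H/T')=m_d(H)-m_d(T')$, so $m_d(T')=0$, and $T'=0$ by Lemma~\ref{lem:gk}. Thus every map $V\otimes Y'\to T$ vanishes, which means $\mathcal L(Y',T)=0$.

\emph{Contradiction.} By (i), $H$ is a quotient of some $V\otimes Y'$. Proposition~\ref{prop:kernel} gives an ideal $J\supsetneq\operatorname{Ann}Y'$ with $JT=0$. By (iii), $\operatorname{Ann}X\supseteq J\supsetneq\operatorname{Ann}Y'$. Together with (ii) this contradicts Lemma~\ref{lem:ann}.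
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Reflexivity and transitivity were shown in Section~\ref{sec:intro}. Let $X\triangleright Y$, and let $\chi$ be the central character of $X$.

We first return from $Y$ to the central character $\chi$. Choose $X\hookrightarrow V^*\otimes Y$. By (F3) the component $(V^*\otimes Y)_\chi$ contains $X$ and is a direct summand of the finitely generated module $V^*\otimes Y$. So it is nonzero and finitely generated, and it has a simple quotient $W_1$. This module has central character $\chi$, and $X\triangleright Y\triangleright W_1$.

Let $\mathcal S$ be the set of isomorphism classes of simple modules $W$ with central character $\chi$ and $X\triangleright W$. It is finite by Lemma~\ref{lem:finite}, and $W_1\in\mathcal S$. For $W\in\mathcal S$ let $\mathcal S_W=\{W'\in\mathcal S: W\triangleright W'\}$; it contains $W$. Choose $Y_0\in\mathcal S_{W_1}$ with $|\mathcal S_{Y_0}|$ minimal. We check that $Y_0$ satisfies the assumption of Proposition~\ref{prop:key}. Let $W$ be simple with central character $\chi$ and $Y_0\triangleright W$. From $X\triangleright W_1\triangleright Y_0\triangleright W$ we get $W\in\mathcal S_{W_1}$,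 and $\mathcal S_W\subset\mathcal S_{Y_0}$ by transitivity. The choice of $Y_0$ forces $\mathcal S_W=\mathcal S_{Y_0}\ni Y_0$, so $W\triangleright Y_0$.

Proposition~\ref{prop:key}, applied to $X$ and $Y_0$, gives $Y_0\triangleright X$. Hence $Y\triangleright W_1\triangleright Y_0\triangleright X$.
\end{proof}

\section{Consequences}\label{sec:cons}

We now write $X\sim Y$ for $X\triangleright Y$. For a reductive Lie algebra, $\triangleright$ is defined as in Section~\ref{sec:intro}, with $V$ ranging over all finite dimensional modules, semisimple or not.

\begin{theorem}\label{thm:cons}
\begin{enumerate}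
\item[(1)] For simple $X,Y$ the following are equivalent: $V\otimes X\twoheadrightarrow Y$ for some $V$; $V\otimes Y\twoheadrightarrow X$ for some $V$; $X\hookrightarrow V\otimes Y$ for some $V$; $Y\hookrightarrow V\otimes X$ for some $V$; $\mathcal L(X,Y)\ne0$; $\mathcal L(Y,X)\ne0$. Thus all simple quotients and all simple submodules of $V\otimes X$ lie in the class of $X$. If $N\ne0$ is a quotient of some $V\otimes X$, then $V'\otimes N\twoheadrightarrow X$ for some $V'$.
\item[(2)] Let $S=\bigoplus_{i=1}^nS_i$ with $S_i$ simple. Then $\mathcal L(S,S)$ is a semiprime, left and right Noetherian ring. It is the direct product, over the $\sim$-classes $c$ meeting $\{S_1,\dots,S_n\}$, of the prime rings $\mathcal L(S_c,S_c)$, where $S_c=\bigoplus_{S_i\in c}S_i$. Conversely, semiprimeness of $\mathcal L(X\oplus Y,X\oplus Y)$ for all simple $X,Y$ formally implies Theorem~\ref{thm:main}.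
\item[(3)] For a character $\chi$ of $Z$, let $F_1,\dots,F_r$ be test modules for $(\chi,\chi)$ and put $N(\chi)=\sum_j\dim F_j$. Every $\sim$-class contains at most $N(\chi)$ modules with central character $\chi$.
\item[(4)] Theorem~\ref{thm:main} holds for every reductive finite dimensional Lie algebra over $\mathbb C$.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) By \eqref{eq:adj} and \eqref{eq:crit}, the first, third and fifth conditions each say $X\triangleright Y$, and the other three each say $Y\triangleright X$. Theorem~\ref{thm:main} connects the two groups. Let $N\ne0$ be a quotient of $V\otimes X$. It is finitely generated, so it has a simple quotient $W$. Then $X\triangleright W$, hence $V'\otimes W\twoheadrightarrow X$ for some $V'$, and $V'\otimes N\twoheadrightarrow V'\otimes W\twoheadrightarrow X$.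

(2) Let $R=\mathcal L(S,S)$ and let $p_i\colon S\to S$ be the projection onto $S_i$. It is $U$-linear, so $p_i\in R$, and $R=\bigoplus_{i,j}p_jRp_i$ with $p_jRp_i=\mathcal L(S_i,S_j)$. By \eqref{eq:crit} this space is zero unless $S_i\sim S_j$. Since $\sim$ is an equivalence relation, $R$ is the direct product of the rings $\mathcal L(S_c,S_c)$. If $S_i\sim S_j$, then $\mathcal L(S_i,S_j)$ is finitely generated over $U$ on both sides by Lemmas~\ref{lem:gk} and~\ref{lem:fg}. So $R$ is finitely generated on both sides over the image of $U$, which is a Noetherian subring, and $R$ is left and right Noetherian.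

A finite product of prime rings is semiprime, so it remains to show that $R$ is prime when all $S_i$ are equivalent. Let $I,I'$ be nonzero ideals of $R$. Choose indices with $p_jIp_i\neq0$ and $p_lI'p_k\ne0$; also $p_iRp_l=\mathcal L(S_l,S_i)\ne0$ because $S_l\sim S_i$. The projections commute with $U$, so these three spaces of maps are stable under left multiplication by $U$, and the span of the images of each is a nonzero submodule of a simple module. Thus $(p_lI'p_k)S_k=S_l$, $(p_iRp_l)S_l=S_i$ and $(p_jIp_i)S_i=S_j$. Hence $(p_jIp_i)(p_iRp_l)(p_lI'p_k)S_k=S_j\ne0$. The product of the three spaces lies in $II'$, so $II'\ne0$.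

For the converse, suppose that symmetry fails for $X,Y$, so $\mathcal L(X,Y)\ne0$ and $\mathcal L(Y,X)=0$ by \eqref{eq:crit}. Let $R=\mathcal L(X\oplus Y,X\oplus Y)$ with projections $p_X,p_Y$, and let $I=p_YRp_X=\mathcal L(X,Y)$. From $p_XRp_Y=0$ we get $Rp_Y=p_YRp_Y$ and $p_XR=p_XRp_X$, so $RI\subset I$ and $IR\subset I$. Also $I^2=0$, since $p_Xp_Y=0$. So $R$ is not semiprime.

(3) Suppose the class contains a module with central character $\chi$, let $d$ be the common Gelfand--Kirillov dimension of its members, and among the members with central character $\chi$ choose $X$ with $m_d(X)$ minimal. By Theorem~\ref{thm:main}, every member $W$ of the class satisfies $X\triangleright W$; if it has central character $\chi$, it is a quotient of some $F_j\otimes X$ by Lemma~\ref{lem:finite}(a). If $W_1,\dots,W_k$ are distinct such members for one $j$, then the choice of $X$ and Lemma~\ref{lem:finite}(b) give $k\,m_d(X)\le\sum_im_d(W_i)\le\dim F_j\cdot m_d(X)$, so $k\le\dim F_j$. Now sum over $j$.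

(4) Let $\mathfrak g=\mathfrak s\oplus\mathfrak z$ with $\mathfrak s$ semisimple or zero and $\mathfrak z$ central. The proofs of reflexivity and transitivity apply unchanged. Let $X,Y$ be simple $\mathfrak g$-modules with $V\otimes X\twoheadrightarrow Y$. By (F1), $\mathfrak z$ acts on $X$ and $Y$ through linear forms $\xi,\eta\in\mathfrak z^*$, so $X$ and $Y$ are simple over $\mathfrak s$, and the given map is a surjection of $\mathfrak s$-modules. By Theorem~\ref{thm:main} for $\mathfrak s$ there are a finite dimensional $\mathfrak s$-module $V'$ and an $\mathfrak s$-linear surjection $V'\otimes Y\twoheadrightarrow X$; if $\mathfrak s=0$, then $X$ and $Y$ are one-dimensional and $V'=\mathbb C$ will do. Let $\mathfrak z$ act on $V'$ through $\xi-\eta$. Then $\mathfrak z$ acts on $V'\otimes Y$ through $\xi$, as it does on $X$, so the surjection is $\mathfrak g$-linear.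
\end{proof}

\begin{thebibliography}{9}

\bibitem{BG}
Bernstein and Gelfand, Compositio Math. \textbf{41} (1980).

\bibitem{Ja}
Jantzen, \emph{Einh\"ullende Algebren halbeinfacher Lie-Algebren}.

\bibitem{KL}
Krause and Lenagan, \emph{Growth of algebras and Gelfand--Kirillov dimension}.

\bibitem{MMM}
Marco Mackaay, Volodymyr Mazorchuk and Vanessa Miemietz, \emph{Applying projective functors to arbitrary holonomic simple modules}, arXiv:2311.04191 (2023).

\end{thebibliography}
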